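\title{The quasivariety generated by finite atomistic biatomic join-semidistributive lattices is not finitely based}

\begin{abstract}
We prove that the quasi-identities satisfied by all finite, atomistic, biatomic, join-semidistributive lattices have no finite basis. The proof uses finite atomistic join-semidistributive lattices $L_n$ built around a cycle of length $n$. A quasi-identity $\theta_n$ in $2n$ variables excludes $L_n$ from the quasivariety generated by these lattices, while every sublattice of $L_n$ with fewer than $\log_2 n$ generators embeds into a finite product of lattices of subsemilattices and therefore belongs to it. The same lattices show that the $\theta_n$ define a strictly decreasing chain of quasivarieties of join-semidistributive lattices, and that there are $2^{\aleph_0}$ quasivarieties between this quasivariety and the class of all join-semidistributive lattices.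
\end{abstract}

\section{Introduction}\label{sec:intro}

Lattices in this paper are algebras $\langle L;\vee,\wedge\rangle$. Sublattices and homomorphisms refer to these two operations only, so they need not preserve a least element. Let $L$ be a lattice with least element $0$; an \emph{atom} is a minimal element of $L\setminus\{0\}$. The lattice $L$ is
\begin{itemize}
\item \emph{atomic} if every nonzero element lies above an atom, and \emph{atomistic} if every element is a join of atoms;
\item \emph{biatomic} if it is atomic and, whenever $p$ is an atom, $a,b$ are nonzero and $p\le a\vee b$, there are atoms $x\le a$ and $y\le b$ with $p\le x\vee y$.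
\end{itemize}
An arbitrary lattice is \emph{join-semidistributive} if $x\vee y=x\vee z$ implies $x\vee y=x\vee(y\wedge z)$ for all $x,y,z$. We write $\mathbf{SD}_\vee$ for the class of join-semidistributive lattices and $\mathcal{BI}_{\mathrm f}$ for the class of finite, atomistic, biatomic, join-semidistributive lattices.

In an atomistic lattice an element is determined by the atoms below it, and the other two conditions describe how joins produce atoms. Biatomicity says that every atom below $a\vee b$ is already produced by one atom of $a$ and one atom of $b$. Join-semidistributivity implies that two different atoms cannot enlarge an element to the same join (Lemma~\ref{lem:antiexchange}). The power set of a finite set lies in $\mathcal{BI}_{\mathrm f}$. The five-element lattice $M_3$ with atoms $u,v,w$ is atomistic and biatomic, but $u\vee v=u\vee w=1$ and $u\vee(v\wedge w)=u$. An atomistic join-semidistributive lattice that is not biatomic appears in Example~\ref{ex:onerule}.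

Join-semidistributivity passes to sublattices. The other two conditions speak of atoms, which a sublattice does not see, so it is natural to ask what they leave behind in sublattices. The tool for this is the quasivariety $\mathbf Q(\mathcal{BI}_{\mathrm f})$, the class of lattices that satisfy every quasi-identity (implication between equations, see Section~\ref{sec:prelim}) true in all members of $\mathcal{BI}_{\mathrm f}$. It is known that the finite members of $\mathbf Q(\mathcal{BI}_{\mathrm f})$ are exactly the lattices that embed into a member of $\mathcal{BI}_{\mathrm f}$, and that $\mathbf Q(\mathcal{BI}_{\mathrm f})$ is properly contained in the quasivariety $\mathbf{SD}_\vee$; we use these facts only as motivation. The question we answer comes from Wehrung and Adaricheva~\cite{WA}: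
\begin{quote}
\emph{Is $\mathbf Q(\mathcal{BI}_{\mathrm f})$ finitely based? That is, is the set of all quasi-identities satisfied by all members of $\mathcal{BI}_{\mathrm f}$ equivalent to one of its finite subsets?}
\end{quote}
A finite basis would test whether a finite lattice embeds into a member of $\mathcal{BI}_{\mathrm f}$ by inspecting a bounded number of elements at a time. One might expect such a test: $\mathbf{SD}_\vee$ is defined by one quasi-identity in three variables, and the definition of biatomicity involves only five elements. On the other hand, biatomicity returns atoms, and it can be applied again to the atoms it returns. A chain of $n$ applications yields a condition on about $2n$ elements, and the issue is whether long conditions of this kind follow from short ones. They do not. A lattice is called \emph{$k$-generated} if it is generated by at most $k$ elements.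

\begin{theorem}\label{thm:A}
The quasivariety $\mathbf Q(\mathcal{BI}_{\mathrm f})$ is not finitely based. More precisely, for every positive integer $k$ there is a finite atomistic join-semidistributive lattice that is not in $\mathbf Q(\mathcal{BI}_{\mathrm f})$, although all its $k$-generated sublattices are.
\end{theorem}

To state a stronger result we introduce the two ingredients of the proof. Write $u\le v$ for the equation $u\vee v=v$, and $\mathbb Z_n$ for the integers modulo $n$. For $n\ge2$ take variables $p_i,a_i$ $(i\in\mathbb Z_n)$, abbreviate $A=\bigvee_i a_i$ and $B=\bigwedge_i p_i$, and let $\theta_n$ be the quasi-identity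
\[
\Bigl[\;p_i\le a_i\vee p_{i+1},\quad p_i\wedge A\le B,\quad p_i\wedge(a_i\vee B)\le B\quad(i\in\mathbb Z_n)\Bigr]\;\Longrightarrow\;p_0\le B .
\]
We refer to the three families of premises as the first, second and third premises, and we write $\mathrm{Mod}(\theta_n)$ for the class of lattices satisfying $\theta_n$. For a finite set $\Omega\ne\varnothing$ let $T_\Omega$ be the semilattice of nonempty subsets of $\Omega$ under union, let $\mathrm{Sub}(T_\Omega)$ be the lattice of all subsets of $T_\Omega$ closed under union (the empty subset included), ordered by inclusion, and let $\mathcal S$ be the class of all lattices $\mathrm{Sub}(T_\Omega)$.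

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $\mathcal Q$ be a quasivariety of lattices that contains $\mathcal S$ and satisfies $\theta_n$ for infinitely many $n$, for example $\mathbf Q(\mathcal{BI}_{\mathrm f})$ or $\mathbf Q(\mathcal S)$. Then $\mathcal Q$ is not axiomatizable by any set of universal sentences with a bounded number of variables, and it is not finitely axiomatizable in first-order logic.
\item[(2)] In lattices, $\theta_m$ implies $\theta_n$ for $2\le n\le m$. The quasivarieties $\mathbf{SD}_\vee\cap\mathrm{Mod}(\theta_n)$, $n\ge2$, form a strictly decreasing chain, and all of them contain $\mathbf Q(\mathcal{BI}_{\mathrm f})$.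
\item[(3)] There are $2^{\aleph_0}$ quasivarieties between $\mathbf Q(\mathcal{BI}_{\mathrm f})$ and $\mathbf{SD}_\vee$.
\end{enumerate}
\end{theorem}

The proof rests on a contrast between cycles and paths. We work with lattices of subsets of a finite set that are closed under rules of the form ``if all points of $C$ are present, then so is $y$''. The lattice $L_n$ (Section~\ref{sec:Ln}) is given by rules that form a cycle of length $n$, and in a finite biatomic extension this cycle would produce a cycle of atoms that join-semidistributivity forbids; this is what $\theta_n$ expresses (Section~\ref{sec:theta}). Rule systems without cycles, by contrast, always embed into products of members of $\mathcal S$ (Section~\ref{sec:acyclic}). A sublattice of $L_n$ with few generators cannot separate all points of the underlying set, and this cuts the cycle (Section~\ref{sec:small}). Sections~\ref{sec:chain} and~\ref{sec:continuum} prove parts (2) and (3) of Theorem~\ref{thm:B}.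

\section{Quasi-identities, rules, and lattices of subsemilattices}\label{sec:prelim}

\subsection*{Quasivarieties}
A \emph{universal sentence} has the form $\forall v_1\cdots\forall v_m\,\psi$ with $\psi$ a quantifier-free formula in $\vee,\wedge,=$. A \emph{quasi-identity} is a universal sentence in which $\psi$ has the form $[s_1=t_1\ \&\cdots\&\ s_r=t_r]\Rightarrow s=t$ for terms $s_i,t_i,s,t$ and $r\ge0$; the quantifiers are usually omitted. The lattice axioms are finitely many quasi-identities (with $r=0$). A \emph{quasivariety of lattices} is the class of all lattices satisfying some set of quasi-identities, and it is \emph{finitely based} if this set can be chosen finite. For a class $\mathcal K$ of lattices, $\mathbf Q(\mathcal K)$ is the quasivariety defined by all quasi-identities true in every member of $\mathcal K$; it is the smallest quasivariety containing $\mathcal K$. Quasi-identities are preserved under isomorphisms, sublattices and direct products, so every quasivariety is closed under these operations.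

The following observation reduces non-axiomatizability to the construction of lattices that are bad globally and good locally.

\begin{lemma}\label{lem:local}
Let $\mathcal Q$ be the class of lattices satisfying a set $\Gamma$ of universal sentences, each with at most $k$ variables. If every $k$-generated sublattice of a lattice $L$ lies in $\mathcal Q$, then $L\in\mathcal Q$.
\end{lemma}

\begin{proof}
Let $\forall v_1\cdots\forall v_m\,\psi$ be in $\Gamma$, so $m\le k$, and assign elements of $L$ to the variables. These elements generate a $k$-generated sublattice $K$, and all terms in $\psi$ take the same values in $K$ as in $L$. Since $K\in\mathcal Q$, the formula $\psi$ holds under the assignment in $K$, hence in $L$.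
\end{proof}

\subsection*{Lattices defined by rules}
Let $E$ be a finite set. A \emph{rule} on $E$ is a pair $(C,y)$ with $\varnothing\neq C\subseteq E$ and $y\in E\setminus C$; we call $C$ its \emph{premise} and $y$ its \emph{conclusion}. Given a set $\Sigma$ of rules, a subset $S\subseteq E$ is \emph{closed} if $C\subseteq S$ implies $y\in S$ for every $(C,y)\in\Sigma$. The set $E$ is closed and intersections of closed sets are closed, so every $S\subseteq E$ has a least closed superset $\varphi(S)$. The closed sets form a lattice $\mathrm{Cl}(E,\Sigma)$ under inclusion, with
\[
S\wedge S'=S\cap S',\qquad S\vee S'=\varphi(S\cup S').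
\]
Its least element is $\varnothing$. If every premise has at least two points, then all singletons are closed; they are the atoms, and every closed set is the join of its singletons, so $\mathrm{Cl}(E,\Sigma)$ is atomistic. For a closed set $W$ let $\mathrm{ex}(W)$ be the set of \emph{extreme points} of $W$, the points $w\in W$ such that $W\setminus\{w\}$ is closed.

\begin{lemma}\label{lem:rules}
Let $\Sigma$ be a set of rules on a finite set $E$.
\begin{enumerate}
\item[(a)] If $S\subseteq E$ and $y\in\varphi(S)\setminus S$, then some rule $(C,y)\in\Sigma$ has $C\subseteq\varphi(S)$.
\item[(b)] If $\varphi(\mathrm{ex}(W))=W$ for every closed set $W$, then $\mathrm{Cl}(E,\Sigma)$ is join-semidistributive.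
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that there is no such rule. If $(C',y')\in\Sigma$ and $C'\subseteq\varphi(S)\setminus\{y\}$, then $y'\in\varphi(S)$ and $y'\neq y$. So $\varphi(S)\setminus\{y\}$ is a closed superset of $S$ smaller than $\varphi(S)$, which is impossible.

(b) Let $X\vee Y=X\vee Z=W$. If $w\in\mathrm{ex}(W)$ were outside $X\cup Y$, the closed set $W\setminus\{w\}$ would contain $X\cup Y$ and hence $X\vee Y=W$. So $\mathrm{ex}(W)\subseteq X\cup Y$, and for the same reason $\mathrm{ex}(W)\subseteq X\cup Z$. Therefore $\mathrm{ex}(W)\subseteq X\cup(Y\cap Z)$, and $W=\varphi(\mathrm{ex}(W))\subseteq X\vee(Y\cap Z)\subseteq W$.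
\end{proof}

\subsection*{Lattices of subsemilattices}
The class $\mathcal S$ is our supply of members of $\mathcal{BI}_{\mathrm f}$. It is biatomic because an element generated by $X$ and $Y$ is a union of one element of $X$ and one element of $Y$, and join-semidistributive because a union is larger than its proper parts.

\begin{proposition}\label{prop:Sub}
$\mathcal S\subseteq\mathcal{BI}_{\mathrm f}$.
\end{proposition}

\begin{proof}
Let $T=T_\Omega$. The lattice $\mathrm{Sub}(T)$ is finite and its meet is intersection. Each singleton $\{w\}$, $w\in T$, is closed under union; these are the atoms, and each $X\in\mathrm{Sub}(T)$ is the join of its singletons. So $\mathrm{Sub}(T)$ is atomistic, hence atomic. Moreover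
\[
X\vee Y=X\cup Y\cup\{x\cup y: x\in X,\ y\in Y\},
\]
since the right side is closed under union and is contained in every member of $\mathrm{Sub}(T)$ containing $X$ and $Y$.

\emph{Biatomicity.} Let $\{w\}\le X\vee Y$ with $X,Y\neq\varnothing$. If $w=x\cup y$ with $x\in X$, $y\in Y$, then $\{w\}\le\{x\}\vee\{y\}$. If $w\in X$, then $\{w\}\le\{w\}\vee\{y\}$ for any $y\in Y$; if $w\in Y$, then $\{w\}\le\{x\}\vee\{w\}$ for any $x\in X$.

\emph{Join-semidistributivity.} Let $X\vee Y=X\vee Z=W$ and $V=X\vee(Y\cap Z)\subseteq W$. Suppose $V\ne W$ and take $w\in W\setminus V$ minimal under inclusion of subsets of $\Omega$. Then $w\notin X$. Suppose $w\notin Y$. Then $w=x\cup y$ with $x\in X$, $y\in Y$ and $y\subsetneq w$. Since $y\in W$, minimality gives $y\in V$, and then $w=x\cup y\in V$, a contradiction. So $w\in Y$, and the same argument with $Z$ in place of $Y$ gives $w\in Z$. Hence $w\in Y\cap Z\subseteq V$, a contradiction.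
\end{proof}

The next example is the smallest instance of the embedding in Section~\ref{sec:acyclic}. It also shows what biatomicity forces upon an extension.

\begin{example}[one rule]\label{ex:onerule}
Let $E=\{\beta,\alpha,\eta,\xi\}$ with the single rule $(\{\beta,\alpha,\eta\},\xi)$, and let $K=\mathrm{Cl}(E,\Sigma)$. This lattice is atomistic but not biatomic: $\{\xi\}\le\{\alpha\}\vee\{\beta,\eta\}$, while $\{\alpha,\beta\}$ and $\{\alpha,\eta\}$ are closed and omit $\xi$.

Put $\Omega=\{1,2,3\}$, $R_\beta=\{1\}$, $R_\alpha=\{2\}$, $R_\eta=\{3\}$, $R_\xi=\Omega$, and let $f(S)$ be the set of all unions of nonempty families of sets $R_y$ with $y\in S$. Then $f\colon K\to\mathrm{Sub}(T_\Omega)$ is an embedding. It is injective because $y\in S$ if and only if $R_y\in f(S)$: for $y\neq\xi$ the set $R_y$ is a singleton, and $\Omega\in f(S)$ means $\xi\in S$ or $\beta,\alpha,\eta\in S$, which for closed $S$ means $\xi\in S$. It preserves joins because $\varphi(S\cup S')$ adds at most $\xi$ to $S\cup S'$, and only when $R_\xi=R_\beta\cup R_\alpha\cup R_\eta$ is already in $f(S)\vee f(S')$. It preserves meets: if $t\in f(S)\cap f(S')$ and $t=\Omega$, then $\xi\in S\cap S'$; if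 $t\neq\Omega$, then the points $y\ne\xi$ with $R_y\subseteq t$ lie in both $S$ and $S'$, and $t$ is the union of these $R_y$. In particular $K$ is join-semidistributive.

Below $f(\{\beta,\eta\})=\{\{1\},\{3\},\{1,3\}\}$ there is now a third atom $q=\{\{1,3\}\}$, and $f(\{\xi\})\le f(\{\alpha\})\vee q$. The atom $q$ has absorbed $\beta$: once $\eta$ is replaced by $q$, the rule fires with $\alpha$ alone.
\end{example}

\section{A cycle of rules: the lattices $L_n$}\label{sec:Ln}

We link $n$ copies of the rule of Example~\ref{ex:onerule} into a cycle, all sharing the point $\beta$. For $n\ge2$ let $E_n$ consist of $2n+1$ distinct points $\beta$, $\alpha_i$, $\xi_i$ $(i\in\mathbb Z_n)$, which we call $\beta$, the $\alpha$-points and the $\xi$-points. Let $\Sigma_n$ consist of the rules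
\begin{itemize}
\item[(R1)] $(\{\beta,\alpha_i,\xi_{i+1}\},\xi_i)$ for $i\in\mathbb Z_n$;
\item[(R2)] $(\{\beta,\alpha_i,\alpha_j\},\xi_s)$ for $i,j,s\in\mathbb Z_n$ with $i\neq j$.
\end{itemize}
Since $n\ge2$ we have $\xi_{i+1}\neq\xi_i$, so (R1) lists rules in our sense. Put $L_n=\mathrm{Cl}(E_n,\Sigma_n)$.

The rules (R1) alone would not give a join-semidistributive lattice. The set $X$ consisting of $\beta$ and all $\alpha$-points would be closed, and going backwards around the cycle would give $X\vee\{\xi_0\}=X\vee\{\xi_1\}=E_n$, whereas $X\vee(\{\xi_0\}\cap\{\xi_1\})=X$. The rules (R2) repair this: as soon as $\beta$ and two $\alpha$-points are present, all $\xi$-points are present, so no two rules (R1) ever act in succession.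

\begin{lemma}\label{lem:closure}
Let $S\subseteq E_n$.
\begin{enumerate}
\item[(a)] If $\beta\notin S$ or $S$ has no $\alpha$-point, then $\varphi(S)=S$.
\item[(b)] If $\beta\in S$ and $\alpha_l$ is the only $\alpha$-point of $S$, then $\varphi(S)=S\cup\{\xi_l\}$ when $\xi_{l+1}\in S$, and $\varphi(S)=S$ otherwise.
\item[(c)] If $\beta\in S$ and $S$ has at least two $\alpha$-points, then $\varphi(S)=S\cup\{\xi_s:s\in\mathbb Z_n\}$.
\end{enumerate}
In particular, for $S,S'\in L_n$, the point $\beta$ or $\alpha_l$ lies in $S\vee S'$ if and only if it lies in $S\cup S'$.
\end{lemma}

\begin{proof}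
(a) Every premise contains $\beta$ and an $\alpha$-point. (b) The only premise that can lie in a set whose only $\alpha$-point is $\alpha_l$ is $\{\beta,\alpha_l,\xi_{l+1}\}$. If $\xi_{l+1}\notin S$, no premise lies in $S$. If $\xi_{l+1}\in S$, then $\xi_l$ is forced, and $S\cup\{\xi_l\}$ is closed because it contains the conclusion of the only applicable rule. (c) All $\xi$-points are forced by (R2), and a set containing all $\xi$-points contains every conclusion. In all three cases $\varphi(S)\setminus S$ consists of $\xi$-points, which gives the last statement.
\end{proof}

\begin{proposition}\label{prop:LnSD}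
$L_n$ is a finite atomistic join-semidistributive lattice.
\end{proposition}

\begin{proof}
All premises have three points, so $L_n$ is atomistic. By Lemma~\ref{lem:rules}(b) it remains to show $\varphi(\mathrm{ex}(W))=W$ for closed $W$. A point of $W$ that is the conclusion of no rule with premise inside $W$ is extreme, since removing it destroys no required conclusion. In particular $\beta$ and the $\alpha$-points of $W$ are extreme whenever they belong to $W$.

If $\beta\notin W$ or $W$ has no $\alpha$-point, no premise lies in $W$ and $\mathrm{ex}(W)=W$. If $\beta\in W$ and $\alpha_l$ is the only $\alpha$-point of $W$, then the only premise that can lie in $W$ is $\{\beta,\alpha_l,\xi_{l+1}\}$. If it does not, then $\mathrm{ex}(W)=W$. If it does, then all points of $W$ other than $\xi_l$ are extreme, among them $\beta,\alpha_l,\xi_{l+1}$, and these generate $\xi_l$. Finally, if $W$ contains $\beta$ and at least two $\alpha$-points, these extreme points generate all $\xi$-points by (R2), hence all of $W$.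
\end{proof}

\section{The quasi-identities $\theta_n$}\label{sec:theta}

Join-semidistributivity enters through the following anti-exchange property of atoms.

\begin{lemma}\label{lem:antiexchange}
Let $M$ be a join-semidistributive lattice with $0$, let $c\in M$, and let $u,v$ be atoms with $u\not\le c$. If $c\vee u=c\vee v$, then $u=v$.
\end{lemma}

\begin{proof}
If $u\neq v$, then $u\wedge v=0$ and $c\vee u=c\vee(u\wedge v)=c$, so $u\le c$.
\end{proof}

\begin{example}[the cycle of length two]\label{ex:L2}
Suppose that $L_2$ is a sublattice of some $M\in\mathcal{BI}_{\mathrm f}$. Consider the elements $b=\{\beta\}$, $a_i=\{\alpha_i\}$, $p_i=\{\beta,\xi_i\}$ and $A=\{\alpha_0,\alpha_1\}$ of $L_2$; they are nonzero in $M$ because they lie strictly above $\varnothing$. By (R1), $p_0\le a_0\vee p_1$ and $p_1\le a_1\vee p_0$. Take an atom $q_0$ of $M$ with $q_0\le p_0$ and $q_0\not\le b$. Biatomicity gives an atom $q_1\le p_1$ with $q_0\le a_0\vee q_1$, as in Example~\ref{ex:onerule}. Here $q_1\not\le b$, since otherwise $q_0\le p_0\wedge(a_0\vee b)=\{\beta,\xi_0\}\cap\{\beta,\alpha_0\}=b$. Repeating the step gives an atom $q_2\le p_0$ with $q_1\le a_1\vee q_2$ and $q_2\not\le b$.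

Suppose for the moment that $q_2=q_0$. Then $A\vee q_0\le A\vee q_1\le A\vee q_0$. Also $q_0\not\le A$, because $p_0\wedge A=\varnothing\le b$. Lemma~\ref{lem:antiexchange} gives $q_0=q_1\le p_0\wedge p_1=b$, a contradiction. In general $q_2\neq q_0$, but the sequence $q_0,q_1,\dots$ continues forever and must repeat in the finite lattice $M$.

The point is the following. In $L_2$ the cycle among the $\xi$-points runs only in the presence of $\beta$, and over $A\vee b$ it is invisible, since $A\vee b$ contains both $\xi$-points. The atoms $q_i$ have absorbed $\beta$, so their cycle runs over $A$ alone, where no rule hides it.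
\end{example}

The example used three kinds of relations, and they are the premises of $\theta_n$ with $B$ in the role of $b$. The first premises drive the construction of the atoms, the third keep the atoms from falling below $B$, and the second keep them from falling below $A$, so that anti-exchange applies.

\begin{proposition}\label{prop:thetaholds}
Every $M\in\mathcal{BI}_{\mathrm f}$ satisfies $\theta_n$ for all $n\ge2$. Consequently so does every member of $\mathbf Q(\mathcal{BI}_{\mathrm f})$.
\end{proposition}

\begin{proof}
Let $p_i,a_i\in M$ satisfy the premises of $\theta_n$ and suppose $p_0\not\le B$. For an integer $k\ge0$, the symbols $p_k$ and $a_k$ are read with $k$ reduced modulo $n$. We construct atoms $q_0,q_1,q_2,\dots$ with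
\[
q_k\le p_k,\qquad q_k\not\le B,\qquad q_k\le a_k\vee q_{k+1}\qquad(k\ge0).
\]
Since $p_0$ is a join of atoms and $p_0\not\le B$, there is an atom $q_0\le p_0$ with $q_0\not\le B$. Suppose $q_k\le p_k$ and $q_k\not\le B$. The first premise gives $q_k\le a_k\vee p_{k+1}$, and the third gives
\begin{equation}\label{eq:notbelow}
q_k\not\le a_k\vee B,
\end{equation}
since otherwise $q_k\le p_k\wedge(a_k\vee B)\le B$. If $a_k=0$, then $q_k\le p_{k+1}$ and we put $q_{k+1}=q_k$. The case $p_{k+1}=0$ does not occur, since it gives $q_k\le a_k$, against \eqref{eq:notbelow}. If $a_k$ and $p_{k+1}$ are nonzero, biatomicity gives atoms $s\le a_k$ and $q_{k+1}\le p_{k+1}$ with $q_k\le s\vee q_{k+1}\le a_k\vee q_{k+1}$, and $q_{k+1}\not\le B$ by \eqref{eq:notbelow}.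

Since $M$ is finite, two of the atoms $q_0,q_n,q_{2n},\dots$ coincide, so there are $k<l$ with $l-k\ge n$ and $q_k=q_l$. From $q_i\le a_i\vee q_{i+1}\le A\vee q_{i+1}$ we get
\[
A\vee q_k\le A\vee q_{k+1}\le\dots\le A\vee q_l=A\vee q_k ,
\]
so these elements are equal. No $q_i$ lies below $A$, since otherwise $q_i\le p_i\wedge A\le B$ by the second premise. Lemma~\ref{lem:antiexchange} with $c=A$ gives $q_k=q_{k+1}=\dots=q_l$. This atom lies below $p_k,p_{k+1},\dots,p_l$, and since $l-k\ge n$ these include all $p_i$. So $q_k\le B$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:Lnfails}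
$L_n$ does not satisfy $\theta_n$. Hence $L_n\notin\mathbf Q(\mathcal{BI}_{\mathrm f})$.
\end{proposition}

\begin{proof}
Put $p_i=\{\beta,\xi_i\}$ and $a_i=\{\alpha_i\}$; these sets are closed by Lemma~\ref{lem:closure}(a). The join $a_i\vee p_{i+1}=\varphi(\{\beta,\alpha_i,\xi_{i+1}\})$ contains $\beta$ and $\xi_i$, so the first premises hold. Since $n\ge2$ we have $B=\{\beta\}$. The set of all $\alpha$-points omits $\beta$, so it is closed and equals $A$; thus $p_i\wedge A=\varnothing\le B$. By Lemma~\ref{lem:closure}(b), $a_i\vee B=\{\beta,\alpha_i\}$, so $p_i\wedge(a_i\vee B)=\{\beta\}=B$. All premises hold, but $\xi_0\in p_0\setminus B$. The second statement follows from Proposition~\ref{prop:thetaholds}.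
\end{proof}

\begin{remark}\label{rem:hypotheses}
In Proposition~\ref{prop:thetaholds}, atomisticity produces $q_0$, biatomicity produces $q_{k+1}$ from $q_k$, finiteness produces the repetition, and join-semidistributivity collapses the cycle. Biatomicity cannot be dropped, by Propositions~\ref{prop:LnSD} and~\ref{prop:Lnfails}. Join-semidistributivity cannot be dropped: in $M_3$ the assignment $p_0=u$, $p_1=v$, $a_0=a_1=w$ has $A=w$, $B=0$, satisfies the premises of $\theta_2$, and has $p_0\not\le B$. Atomisticity cannot be dropped: adding a new least element to $L_n$ preserves join-semidistributivity and gives a lattice with the single atom $\varnothing$, which is biatomic for that reason and fails $\theta_n$ because it contains $L_n$.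
\end{remark}

\section{Acyclic rule systems embed into products of members of $\mathcal S$}\label{sec:acyclic}

The \emph{digraph} of a set $\Sigma$ of rules on $E$ has vertex set $E$ and an edge $y\to c$ whenever $(C,y)\in\Sigma$ and $c\in C$. We call $\Sigma$ \emph{acyclic} if this digraph has no directed cycle.

\begin{proposition}\label{prop:acyclic}
Let $\Sigma$ be an acyclic set of rules on a finite nonempty set $E$. Then $K=\mathrm{Cl}(E,\Sigma)$ embeds into a finite product of members of $\mathcal S$.
\end{proposition}

As in Example~\ref{ex:onerule}, we represent points by subsets $R$ of a set $\Omega$ and rules by unions. Preserving joins requires that for every rule the set of the conclusion be the union of the sets of the premise. Preserving meets requires that there be no coverings other than those forced by the rules. Two situations go beyond the example. First, several rules may have the same conclusion. For the rules $(\{c,d\},y)$ and $(\{c',d'\},y)$ take $\Omega=\{c,d\}\times\{c',d'\}$, represent $y$ by $\Omega$, the points $c,d$ by the two rows and $c',d'$ by the two columns: both rows cover $\Omega$, both columns cover $\Omega$, and a row together with a column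 misses a cell. So each rule receives its own coordinate. Second, a point of a premise may itself be a conclusion; then its set must be subdivided in the same way, using new coordinates. To keep all coordinates independent we unfold the rules into a tree, in which a point of $E$ may label several nodes. The tree grown from a point $y_0$ detects only whether $y_0$ belongs to a closed set, so we use one tree for each point and take the product.

\begin{proof}
It suffices to find, for each $y_0\in E$, a finite nonempty set $\Omega$ and a homomorphism $f\colon K\to\mathrm{Sub}(T_\Omega)$ such that for all $S\in K$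
\begin{equation}\label{eq:separate}
\Omega\in f(S)\iff y_0\in S .
\end{equation}
Indeed, the product of these homomorphisms over $y_0\in E$ is then a homomorphism, and it is injective because two different closed sets differ at some $y_0$. Fix $y_0$.

\medskip\noindent\emph{The tree.} Define a rooted tree whose nodes $v$ carry labels $\lambda(v)\in E$. The root has label $y_0$. A node $v$ has one child $(v,C,c)$, with label $c$, for each rule $(C,\lambda(v))\in\Sigma$ and each $c\in C$. The labels along a path from the root form a directed walk in the digraph of $\Sigma$; by acyclicity they are distinct, so paths have at most $|E|$ nodes. Each node has finitely many children, so the tree is finite. The \emph{height} of a node is the length of the longest path from it down to a leaf; children have smaller height than their parent. The \emph{ancestors} of $v$ are the nodes on the path from the root to $v$, including $v$; those other than $v$ are \emph{proper}.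

A \emph{slot} is a pair $(v,C)$ with $v$ a node and $(C,\lambda(v))\in\Sigma$. Let $\Omega$ be the set of all functions $\omega$ that assign to each slot $(v,C)$ an element $\omega(v,C)\in C$. It is finite and nonempty (if there are no slots, it consists of the empty function). Define $R_v\subseteq\Omega$ by
\[
R_{\mathrm{root}}=\Omega,\qquad R_{(v,C,c)}=\{\omega\in R_v:\omega(v,C)=c\}.
\]
Thus $\omega\in R_v$ if and only if $\omega(u,C)=c$ for every step from $u$ to $(u,C,c)$ on the path from the root to $v$. Different steps of a path start at different nodes $u$ and so constrain different slots; hence $R_v\neq\varnothing$. If $u$ is an ancestor of $v$, then $R_v\subseteq R_u$. Sorting the elements of $R_v$ by their value at a slot gives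
\begin{equation}\label{eq:union}
R_v=\bigcup_{c\in C}R_{(v,C,c)}\qquad\text{for every slot }(v,C).
\end{equation}
For any subset $X\subseteq E$ let $f(X)$ be the set of all unions of nonempty families of sets $R_v$ with $\lambda(v)\in X$. Then $f(X)\in\mathrm{Sub}(T_\Omega)$, and $f$ is monotone. We show that the restriction of $f$ to $K$ is the required homomorphism.

\medskip\noindent\emph{Joins.} For $X,X'\subseteq E$ we have $f(X)\vee f(X')=f(X\cup X')$: the right side is closed under union and contains $f(X)$ and $f(X')$, and each $R_v$ with $\lambda(v)\in X\cup X'$ lies in $f(X)\cup f(X')$. So it suffices to prove $f(\varphi(X))\subseteq f(X)$, that is, $R_v\in f(X)$ whenever $\lambda(v)\in\varphi(X)$. We use induction on the height of $v$. If $\lambda(v)\in X$, this holds by definition. Otherwise Lemma~\ref{lem:rules}(a) gives a slot $(v,C)$ with $C\subseteq\varphi(X)$. The children $(v,C,c)$, $c\in C$, have labels in $\varphi(X)$, so their sets lie in $f(X)$ by induction, and $R_v\in f(X)$ by \eqref{eq:union}. Hence $f(S\vee S')=f(S\cup S')=f(S)\vee f(S')$ for $S,S'\in K$.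

\medskip\noindent\emph{Topmost nodes.} An element $t\in f(S)\cap f(S')$ comes with two unrelated representations as a union. We need a representation that depends on $t$ alone. For $t\subseteq\Omega$, call a node $v$ \emph{topmost for $t$} if $R_v\subseteq t$ and $R_u\not\subseteq t$ for every proper ancestor $u$ of $v$. We claim:
\begin{equation}\label{eq:topmost}
\text{if $S\in K$ and $t\in f(S)$, then every topmost node for $t$ has its label in $S$.}
\end{equation}
Write $t=\bigcup_{w\in W}R_w$ with $W$ a nonempty set of nodes with labels in $S$. Define \emph{good} nodes by recursion on height: $u$ is good if $u\in W$, or if for some slot $(u,C)$ all children $(u,C,c)$, $c\in C$, are good. These are the nodes whose covering by $t$ is forced by \eqref{eq:union}. A good node $u$ satisfies $R_u\subseteq t$ and $\lambda(u)\in S$. This holds for $u\in W$. Otherwise, by induction on height, the children $(u,C,c)$ of a suitable slot satisfy both properties; then $R_u\subseteq t$ by \eqref{eq:union}, and $C\subseteq S$, so $\lambda(u)\in S$ because $S$ is closed.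

Next we show that every node $v$ with $R_v\subseteq t$ has a good ancestor. Suppose that no ancestor of $v$ is good. We construct a function $\omega\in R_v$ that avoids all good nodes. If the path from the root to $v$ steps from $u$ to $(u,C,c)$, put $\omega(u,C)=c$; the child $(u,C,c)$ is an ancestor of $v$, so it is not good. For every other slot $(u,C)$ with $u$ not good, choose $\omega(u,C)=c$ such that $(u,C,c)$ is not good; such $c$ exists, or else $u$ would be good. On the remaining slots choose $\omega$ arbitrarily. Then $\omega\in R_v$, and for every slot $(u,C)$ with $u$ not good the child $(u,C,\omega(u,C))$ is not good. A node $w$ with $\omega\in R_w$ is reached from the root by steps from $u$ to $(u,C,\omega(u,C))$. The root is an ancestor of $v$ and so is not good, and by induction along the path $w$ is not good. In particular $w\notin W$. Hence $\omega\notin t$, contrary to $\omega\in R_v\subseteq t$.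

Now let $v$ be topmost for $t$ and let $u$ be a good ancestor of $v$. Then $R_u\subseteq t$, so $u$ is not proper, that is, $u=v$. Thus $v$ is good and $\lambda(v)\in S$, which proves \eqref{eq:topmost}.

\medskip\noindent\emph{Meets.} By monotonicity $f(S\cap S')\subseteq f(S)\cap f(S')$. Let $t\in f(S)\cap f(S')$. Then $t$ is the union of a nonempty family of sets $R_w$. For each such $w$, the ancestor $v$ of $w$ nearest to the root with $R_v\subseteq t$ is topmost for $t$, and $R_w\subseteq R_v\subseteq t$. So $t$ is the union of the sets $R_v$ over the nonempty set of topmost nodes for $t$. By \eqref{eq:topmost}, applied to $S$ and to $S'$, these nodes have labels in $S\cap S'$. Hence $t\in f(S\cap S')$.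

\medskip\noindent\emph{Separation.} If $y_0\in S$, then $\Omega=R_{\mathrm{root}}\in f(S)$. If $\Omega\in f(S)$, then the root is topmost for $t=\Omega$, and $y_0\in S$ by \eqref{eq:topmost}. This is \eqref{eq:separate}.
\end{proof}

Acyclicity was used to make the tree finite, which makes $\Omega$ finite and the recursions on height legitimate. It cannot be omitted. The digraph of $\Sigma_n$ contains the cycle $\xi_0\to\xi_1\to\dots\to\xi_{n-1}\to\xi_0$, and $L_n$ embeds into no product of members of $\mathcal S$, since such products lie in $\mathbf Q(\mathcal{BI}_{\mathrm f})$ by Proposition~\ref{prop:Sub}.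

\section{Sublattices with few generators}\label{sec:small}

If $n$ is large compared with $k$, then $k$ closed sets cannot separate all $\alpha$-points, and some $\alpha_i$ and $\alpha_j$ occur together or not at all. Among such sets, $\beta$ and $\alpha_i$ already force every $\xi$-point through (R2). The rules (R1) with index $i$ or $j$ become redundant, and removing them cuts the cycle.

\begin{proposition}\label{prop:small}
If $2^k<n$, then every $k$-generated sublattice of $L_n$ embeds into a finite product of members of $\mathcal S$. In particular it belongs to $\mathbf Q(\mathcal S)\subseteq\mathbf Q(\mathcal{BI}_{\mathrm f})$.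
\end{proposition}

\begin{proof}
Let $S_1,\dots,S_k\in L_n$ be generators, repetitions allowed. Assign to each $i\in\mathbb Z_n$ the set $\{t:\alpha_i\in S_t\}\subseteq\{1,\dots,k\}$. Since $n>2^k$, two indices $i\neq j$ receive the same set, so all generators lie in
\[
K_{ij}=\{S\in L_n:\ \alpha_i\in S\iff\alpha_j\in S\}.
\]
This is a sublattice of $L_n$: an $\alpha$-point lies in $S\cap S'$ if and only if it lies in both sets, and in $S\vee S'$ if and only if it lies in one of them (Lemma~\ref{lem:closure}). So it suffices to embed $K_{ij}$.

Let $E'=E_n\setminus\{\alpha_j\}$, let $I=\mathbb Z_n\setminus\{i,j\}$, and let $\Sigma'$ consist of the rules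
\begin{itemize}
\item[(A)] $(\{\beta,\alpha_l,\xi_{l+1}\},\xi_l)$ for $l\in I$;
\item[(B)] $(\{\beta,\alpha_i\},\xi_s)$ for $s\in\mathbb Z_n$;
\item[(C)] $(\{\beta,\alpha_l,\alpha_m\},\xi_s)$ for $s\in\mathbb Z_n$ and distinct $l,m\in I$.
\end{itemize}
We show that $S\mapsto S\setminus\{\alpha_j\}$ is an isomorphism from $K_{ij}$ onto $\mathrm{Cl}(E',\Sigma')$. Let $S\in K_{ij}$. The rules (A) and (C) are instances of (R1) and (R2). If $\beta,\alpha_i\in S$, then $\alpha_j\in S$, and all $\xi_s$ lie in $S$ by (R2); so (B) is respected. Hence $S\setminus\{\alpha_j\}$ is $\Sigma'$-closed. Conversely, let $S'$ be $\Sigma'$-closed, and let $S=S'\cup\{\alpha_j\}$ if $\alpha_i\in S'$ and $S=S'$ otherwise. If $\beta\notin S$, then $S\in L_n$ by Lemma~\ref{lem:closure}(a). If $\beta\in S$ and $\alpha_i\in S'$, then $S$ contains all $\xi$-points by (B), so it contains every conclusion of $\Sigma_n$. If $\beta\in S$ and $\alpha_i\notin S'$, then all $\alpha$-points of $S$ have indices in $I$, so every rule of $\Sigma_n$ with premise in $S$ is of type (A) or (C), and its conclusion lies in $S$. In all cases $S\in L_n$, and $S\in K_{ij}$ by construction. The maps $S\mapsto S\setminus\{\alpha_j\}$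 and $S'\mapsto S$ are mutually inverse and preserve inclusion, and an order isomorphism between lattices is a lattice isomorphism.

The system $\Sigma'$ is acyclic. The point $\beta$ and the $\alpha$-points are not conclusions, so they have no outgoing edges and lie on no directed cycle. The edges among $\xi$-points are $\xi_l\to\xi_{l+1}$ with $l\in I$. A directed cycle made of edges $\xi_l\to\xi_{l+1}$ must use all $n$ of them, and $\xi_i\to\xi_{i+1}$ is missing. Proposition~\ref{prop:acyclic} now gives the embedding. The last statement holds because quasivarieties are closed under products and sublattices and $\mathcal S\subseteq\mathcal{BI}_{\mathrm f}$.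
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $k\ge1$ and $n=2^k+1$. The lattice $L_n$ is finite, atomistic and join-semidistributive (Proposition~\ref{prop:LnSD}), it is not in $\mathbf Q(\mathcal{BI}_{\mathrm f})$ (Proposition~\ref{prop:Lnfails}), and its $k$-generated sublattices are (Proposition~\ref{prop:small}). If $\mathbf Q(\mathcal{BI}_{\mathrm f})$ had a finite basis, some $k$ would bound the number of variables of its members, and Lemma~\ref{lem:local} would give $L_n\in\mathbf Q(\mathcal{BI}_{\mathrm f})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]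
The two examples satisfy the hypotheses, since $\mathcal S\subseteq\mathbf Q(\mathcal S)\subseteq\mathbf Q(\mathcal{BI}_{\mathrm f})$ by Proposition~\ref{prop:Sub} and all $\theta_n$ hold in $\mathbf Q(\mathcal{BI}_{\mathrm f})$ by Proposition~\ref{prop:thetaholds}.

Let $\mathcal Q$ be as in the statement and suppose that it is axiomatized by universal sentences with at most $k$ variables each. Choose $n>2^k$ such that $\mathcal Q$ satisfies $\theta_n$. The $k$-generated sublattices of $L_n$ lie in $\mathbf Q(\mathcal S)\subseteq\mathcal Q$ by Proposition~\ref{prop:small}, so $L_n\in\mathcal Q$ by Lemma~\ref{lem:local}. This contradicts Proposition~\ref{prop:Lnfails}.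

Suppose now that $\mathcal Q$ is axiomatized by finitely many first-order sentences, and let $\psi$ be their conjunction. Let $\Gamma$ be the set of all quasi-identities true in $\mathcal Q$; it includes the lattice axioms, and its models are exactly the members of $\mathcal Q$. The compactness theorem states that a sentence true in all models of $\Gamma$ is true in all models of some finite subset $\Gamma_0\subseteq\Gamma$. Apply it to $\psi$. Every model of $\Gamma_0$ satisfies $\psi$ and so lies in $\mathcal Q$, and every member of $\mathcal Q$ satisfies $\Gamma_0$. So the finite set $\Gamma_0$ of universal sentences axiomatizes $\mathcal Q$, contrary to what was just proved.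
\end{proof}

\section{The chain defined by the $\theta_n$}\label{sec:chain}

A cycle of premises can be lengthened by inserting steps that stay at $p_0$.

\begin{lemma}\label{lem:padding}
If $2\le n\le m$, every lattice satisfying $\theta_m$ satisfies $\theta_n$.
\end{lemma}

\begin{proof}
Let $n<m$ and let $p_0,\dots,p_{n-1},a_0,\dots,a_{n-1}$ satisfy the premises of $\theta_n$, with join $A$ and meet $B$. For $n\le r<m$ put $p_r=p_0$ and $a_r=p_0\wedge A$. The join of all $a_r$ is still $A$ and the meet of all $p_r$ is still $B$. The premises of $\theta_m$ with index $r<n$ are those of $\theta_n$; for $r=n-1$ this uses $p_n=p_0$. Let $n\le r<m$. Then $p_{r+1}=p_0$, both when $r+1<m$ and when $r+1=m\equiv0$, so $p_r=p_0\le a_r\vee p_{r+1}$. Next, $p_r\wedge A=p_0\wedge A\le B$. This also gives $a_r\vee B=B$, so $p_r\wedge(a_r\vee B)\le B$. Thus $\theta_m$ applies and yields $p_0\le B$.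
\end{proof}

In the other direction, the cycle of $L_n$ cannot be traversed with fewer than $n$ indices. We follow a $\xi$-point through the premises, as we followed an atom in Proposition~\ref{prop:thetaholds}. Passing from $\xi_l$ to $\xi_{l+1}$ at index $r$ requires that $\alpha_l$ be the only $\alpha$-point available at $r$, so each index serves only one $l$.

\begin{proposition}\label{prop:Lnsat}
For $m,n\ge2$, the lattice $L_n$ satisfies $\theta_m$ if and only if $m<n$.
\end{proposition}

\begin{proof}
If $m\ge n$, then $L_n$ fails $\theta_m$ by Lemma~\ref{lem:padding} and Proposition~\ref{prop:Lnfails}. Let $m<n$, let closed sets $P_r,A_r$ $(r\in\mathbb Z_m)$ satisfy the premises of $\theta_m$ with $A=\bigvee_r A_r$ and $B=\bigcap_r P_r$, and suppose $P_0\not\subseteq B$.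

\medskip\noindent\emph{Step 1: $P_r\setminus B$ consists of $\xi$-points.} Let $y\in P_r$ be $\beta$ or an $\alpha$-point. If $y\in A$, then $y\in P_r\cap A\subseteq B$. If $y\notin A$, then $y$ lies in no $A_s$. From $y\in P_r\subseteq A_r\vee P_{r+1}$ and Lemma~\ref{lem:closure} we get $y\in A_r\cup P_{r+1}$, so $y\in P_{r+1}$. Iterating, $y$ lies in all $P_s$, hence in $B$. Since $B\subseteq P_{r+1}$, it follows that $A_r\cup P_{r+1}$ and $A_r\cup B$ contain the same points among $\beta$ and the $\alpha$-points.

\medskip\noindent\emph{Step 2: if $\xi_l\in P_r\setminus B$ and $\xi_l\notin P_{r+1}$, then $\xi_{l+1}\in P_{r+1}\setminus B$ and $\alpha_l$ is the only $\alpha$-point of $A_r\cup B$.} The second premise gives $\xi_l\notin A$, so $\xi_l\notin A_r$, and the third gives $\xi_l\notin A_r\vee B$. Put $U=A_r\cup P_{r+1}$. By the first premise $\xi_l\in\varphi(U)\setminus U$, so $U$ is in case (b) or (c) of Lemma~\ref{lem:closure}; in particular $\beta\in U$, and $\beta\in A_r\cup B$ by Step 1. In case (c), Step 1 shows that $A_r\cup B$ has two $\alpha$-points, and (R2) gives $\xi_l\in A_r\vee B$, which is false. So case (b) holds, and since the point added is $\xi_l$,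 the only $\alpha$-point of $U$ is $\alpha_l$ and $\xi_{l+1}\in U$. By Step 1, $\alpha_l$ is the only $\alpha$-point of $A_r\cup B$. If $\xi_{l+1}\in A_r\cup B$, then (R1) gives $\xi_l\in A_r\vee B$, which is false. Hence $\xi_{l+1}\in U\setminus(A_r\cup B)\subseteq P_{r+1}\setminus B$.

\medskip\noindent\emph{Step 3: counting.} For integers $t\ge0$ read $P_t$ and $A_t$ with $t$ reduced modulo $m$. By Step 1 there is $l_0\in\mathbb Z_n$ with $\xi_{l_0}\in P_0\setminus B$. Given $l_t$ with $\xi_{l_t}\in P_t\setminus B$, put $l_{t+1}=l_t$ if $\xi_{l_t}\in P_{t+1}$; otherwise put $l_{t+1}=l_t+1$ and call $t$ a \emph{jump}. By Step 2, $\xi_{l_t}\in P_t\setminus B$ for all $t$, and at a jump $t$ the point $\alpha_{l_t}$ is the only $\alpha$-point of $A_t\cup B$. If there were finitely many jumps, then $l_t$ would be constant, equal to some $l$, for $m$ consecutive values of $t$, and $\xi_l$ would lie in all $P_r$, hence in $B$. So there are infinitely many jumps, each advances $l_t$ by one, and therefore every $l\in\mathbb Z_n$ equals $l_t$ for some jump $t=t(l)$. The map $l\mapsto t(l)\bmod m$ from $\mathbb Z_n$ to $\mathbb Z_m$ is injective, because $\alpha_l$ is the only $\alpha$-point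 of $A_{t(l)}\cup B$, a set that depends only on $t(l)\bmod m$. Hence $n\le m$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The implication is Lemma~\ref{lem:padding}, and it shows that the chain is decreasing. For $n\ge3$ the lattice $L_n$ is join-semidistributive, satisfies $\theta_{n-1}$ and fails $\theta_n$ (Propositions~\ref{prop:LnSD} and~\ref{prop:Lnsat}), so each inclusion is strict. All members of $\mathcal{BI}_{\mathrm f}$ are join-semidistributive and satisfy every $\theta_n$ (Proposition~\ref{prop:thetaholds}), so each term of the chain is a quasivariety containing $\mathcal{BI}_{\mathrm f}$, and hence $\mathbf Q(\mathcal{BI}_{\mathrm f})$.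
\end{proof}

\section{Continuum many quasivarieties}\label{sec:continuum}

We add arbitrary sets of the lattices $L_m$ to $\mathcal{BI}_{\mathrm f}$ and show that the quasivariety generated remembers which ones were added. Membership of $L_n$ in $\mathbf Q(\mathcal K)$ provides only homomorphisms into members of $\mathcal K$ that separate given pairs of elements. To turn one of them into an embedding, we need a pair that every nontrivial congruence of $L_n$ identifies. Recall that a \emph{congruence} is an equivalence relation $\equiv$ such that $S\equiv S'$ implies $S\vee X\equiv S'\vee X$ and $S\wedge X\equiv S'\wedge X$, and that the kernel of a homomorphism is a congruence.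

\begin{lemma}\label{lem:congruence}
Every congruence $\equiv$ of $L_n$ other than equality satisfies $\varnothing\equiv\{\xi_0\}$.
\end{lemma}

\begin{proof}
Let $S\equiv S'$ with $S\neq S'$, say $y\in S'\setminus S$. Meeting with $\{y\}$ gives $\varnothing\equiv\{y\}$. Now let $C=\{\beta,\alpha_l,\xi_{l+1}\}$ be a premise of type (R1) and suppose $\varnothing\equiv\{c\}$ for some $c\in C$. The two-point set $C\setminus\{c\}$ is closed and omits $\xi_l$. Joining with it gives $C\setminus\{c\}\equiv\varphi(C)=C\cup\{\xi_l\}$, and meeting with $\{\xi_l\}$ gives $\varnothing\equiv\{\xi_l\}$. We apply this to $y$. If $y=\beta$, take $l=0$ and obtain $\varnothing\equiv\{\xi_0\}$. If $y=\alpha_l$, we obtain $\varnothing\equiv\{\xi_l\}$. So in every case $\varnothing\equiv\{\xi_s\}$ for some $s$. Finally $\varnothing\equiv\{\xi_{l+1}\}$ implies $\varnothing\equiv\{\xi_l\}$ for each $l$, and going backwards around the cycle we reach $\xi_0$.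
\end{proof}

\begin{lemma}\label{lem:embedsingenerator}
Let $\mathcal K$ be a class of lattices. If $L_n\in\mathbf Q(\mathcal K)$, then $L_n$ embeds into a member of $\mathcal K$.
\end{lemma}

\begin{proof}
Take a variable $v_S$ for each $S\in L_n$ and let $\delta$ be the quasi-identity with premises $v_S\vee v_{S'}=v_{S\vee S'}$ and $v_S\wedge v_{S'}=v_{S\cap S'}$ $(S,S'\in L_n)$ and conclusion $v_\varnothing=v_{\{\xi_0\}}$. An assignment in a lattice $M$ satisfies the premises exactly when $S\mapsto v_S$ is a homomorphism $L_n\to M$. The assignment $v_S=S$ shows that $\delta$ fails in $L_n$. Since $L_n\in\mathbf Q(\mathcal K)$, it fails in some $M\in\mathcal K$, so there is a homomorphism $g\colon L_n\to M$ with $g(\varnothing)\ne g(\{\xi_0\})$. By Lemma~\ref{lem:congruence} the kernel of $g$ is equality, so $g$ is an embedding.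
\end{proof}

\begin{lemma}\label{lem:noembedding}
If $m,n\ge2$ and $m\neq n$, then $L_n$ does not embed into $L_m$.
\end{lemma}

\begin{proof}
If $m>n$, then $L_m$ satisfies $\theta_n$ and $L_n$ does not (Proposition~\ref{prop:Lnsat}). Let $m<n$ and suppose that $g\colon L_n\to L_m$ is an embedding, with $Z=g(\varnothing)$. For $y\in E_n$ the set $g(\{y\})$ properly contains $Z$, and for $y\neq y'$ we have $g(\{y\})\cap g(\{y'\})=g(\varnothing)=Z$. So the sets $g(\{y\})\setminus Z$ are $2n+1$ pairwise disjoint nonempty subsets of $E_m$, which has only $2m+1<2n+1$ points.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]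
There are countably many quasi-identities up to renaming of variables, so there are at most $2^{\aleph_0}$ quasivarieties of lattices. For $N\subseteq\{2,3,\dots\}$ let
\[
\mathcal Q_N=\mathbf Q\bigl(\mathcal{BI}_{\mathrm f}\cup\{L_m:m\in N\}\bigr).
\]
Then $\mathbf Q(\mathcal{BI}_{\mathrm f})\subseteq\mathcal Q_N\subseteq\mathbf{SD}_\vee$, since all generators are join-semidistributive (Proposition~\ref{prop:LnSD}). We show that $L_n\in\mathcal Q_N$ if and only if $n\in N$; then $N\mapsto\mathcal Q_N$ is injective, and there are $2^{\aleph_0}$ sets $N$. If $n\in N$, then $L_n$ is a generator. Conversely, let $L_n\in\mathcal Q_N$. By Lemma~\ref{lem:embedsingenerator}, $L_n$ embeds into a generator $M$. If $M\in\mathcal{BI}_{\mathrm f}$, then $L_n\in\mathbf Q(\mathcal{BI}_{\mathrm f})$, contrary to Proposition~\ref{prop:Lnfails}. So $M=L_m$ with $m\in N$, and $m=n$ by Lemma~\ref{lem:noembedding}.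
\end{proof}

\begin{thebibliography}{1}

\bibitem{WA}
Friedrich Wehrung, Kira Adaricheva, \emph{Embedding finite lattices into finite biatomic lattices}, arXiv:math/0501364 (2005).

\end{thebibliography}
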